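# Prescribing the nonexpansive lines of a minimal $\mathbb Z^2$-action

## 1. Closed and nonempty: testing the guess that nothing else is needed

Let $T$ be a continuous action of $\mathbb Z^2$ by homeomorphisms $T^v$ ($v\in\mathbb Z^2$) on an infinite compact metric space $(X,d)$. "Line" always means a one-dimensional subspace of $\mathbb R^2$.

**Definition (Boyle and Lind).** A line $L$ is *expansive* for $T$ if there are $\varepsilon>0$ and $t>0$ such that for all $x,y\in X$
$$d(T^vx,T^vy)\le\varepsilon\ \text{ for all } v\in\mathbb Z^2\text{ with }\operatorname{dist}(v,L)\le t\quad\Longrightarrow\quad x=y .$$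
Otherwise $L$ is *nonexpansive*. The set of nonexpansive lines is $N(T)$.

For a subshift $X$ over a finite alphabet, with shift $(S^vx)(u)=x(u+v)$, the definition reads: $L$ is expansive exactly when there is $t>0$ such that every $x\in X$ is determined by its restriction to $\{v:\operatorname{dist}(v,L)\le t\}$. To see this, use $d(x,y)=2^{-k}$, where $k$ is the smallest sup norm of a $v$ with $x_v\ne y_v$ (and $d(x,x)=0$). If $d(S^vx,S^vy)\le\frac12$, then $x_v=y_v$, so determination by the strip gives expansiveness with $\varepsilon=\frac12$. Conversely, given $\varepsilon,t$, choose $r$ with $2^{-r}\le\varepsilon$. Agreement on the strip of half-width $t+\sqrt2\,r$ forces $d(S^vx,S^vy)\le2^{-r}$ for all $v$ in the strip of half-width $t$. Any other compatible metric gives the same notion, because two compatible metrics on a compact space are uniformly equivalent.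

An action is *transitive* if some orbit is dense and *minimal* if every orbit is dense. It *supports a global ergodic measure* if it has an ergodic invariant Borel probability measure whose support is all of $X$.

Boyle and Lind proved that $N(T)$ is a closed subset of the circle of directions, and that it is nonempty because $X$ is infinite. Hochman asked (the question is taken from Van Cyr, John Franks, Bryna Kra, "The spacetime of a shift endomorphism", arXiv:1610.07923 (2016)): does every nonempty closed set $\mathcal C$ of lines equal $N(T)$ for a $\mathbb Z^2$-action $T$ on an infinite compact metric space that is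

* (a) transitive and supports a global ergodic measure?
* (b) minimal and supports a global ergodic measure?

The first guess is that "closed and nonempty" are the only constraints, so that both answers are yes. We test it on three cases.

**Example 1.1 (one rational line).** Let $p,q$ be coprime integers, $\lambda(v)=pv_1+qv_2$, let $(Y,\sigma)$ be an infinite minimal $\mathbb Z$-subshift, for instance the Thue–Morse subshift, and put $T^v=\sigma^{\lambda(v)}$. Since $\lambda$ maps $\mathbb Z^2$ onto $\mathbb Z$, the orbits are the $\sigma$-orbits and $T$ is minimal. We claim $N(T)=\{\ker\lambda\}$.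

* Let $L\neq\ker\lambda$. For each integer $n$ the real line $\{\lambda=n\}$ crosses $L$, and its integer points are spaced by $\sqrt{p^2+q^2}$, so one of them is within $\sqrt{p^2+q^2}$ of $L$. With $t=\sqrt{p^2+q^2}$ the strip along $L$ sees all powers $\sigma^n$, and these separate points of a subshift. So $L$ is expansive.
* Let $L=\ker\lambda$. On a strip along $L$ the functional $\lambda$ takes finitely many integer values. Since $Y$ is infinite, there are distinct points agreeing on any prescribed finite window, so $L$ is nonexpansive.

**Example 1.2 (finitely many rational lines).** With the maximum metric, $N(T_1\times\dots\times T_k)=\bigcup_jN(T_j)$. Indeed, if $L$ is expansive for every factor, take the smallest $\varepsilon$ and the largest $t$. If it is nonexpansive for one factor, use pairs that differ only in that coordinate. Take $T_j^v=\sigma^{\lambda_j(v)}$ on the full shift $\{0,1\}^{\mathbb Z}$, with $\lambda_1,\dots,\lambda_k$ as in Example 1.1 having distinct kernels; the computation there used only that $Y$ is infinite. Pick $v$ with all $\lambda_j(v)\ne0$. Then $T^v$ is a product of nonzero powers of Bernoulli shifts, so it is mixing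 for the product of the uniform Bernoulli measures. That measure is therefore ergodic with full support, and almost every orbit is dense. So (a) holds for every finite set of rational lines. For the two axes even (b) is easy: $(a,b)\mapsto\sigma^a\times\sigma^b$ on $Y\times Y$, with $Y$ infinite minimal, has orbits that are products of dense orbits. The measure comes for free, as we will see in Section 9.

**Example 1.3 (all lines).** Let $\mathbb Z^2$ act by translation on $\mathbb Z_2^2$, where $\mathbb Z_2$ is the group of $2$-adic integers. The action is minimal and isometric. Two distinct points at distance $\le\varepsilon$ stay at distance $\le\varepsilon$ forever, so no line is expansive and $N(T)$ is the set of all lines.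

## 2. Irrational lines and infinite sets: why flows and infinite products fail

The guess survives, but the devices of Section 1 do not extend.

For one irrational line $L=\ker\lambda$, "$\sigma^{\lambda(v)}$" makes no sense. The sensible repair is a continuous flow $\phi_s$ ($s\in\mathbb R$) on a compact space and $T^v=\phi_{\lambda(v)}$. This fails for every flow that moves some point $z$. The stabilizer of $z$ is a proper closed subgroup of $\mathbb R$, so $\phi_sz\neq z$ for all small $s\ne0$. By uniform continuity $\sup_wd(w,\phi_sw)\to0$ as $s\to0$. For $x=z$, $y=\phi_sz$ and every $v\in\mathbb Z^2$ we have $d(T^vx,T^vy)=d(w,\phi_sw)$ with $w=\phi_{\lambda(v)}z$, which is $\le\varepsilon$ for small $s$. So every line is nonexpansive.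

For an infinite set $\mathcal C$, one would take a dense sequence of lines in $\mathcal C$ and the product of infinitely many actions, with metric $\sum_j2^{-j}d_j$, $d_j\le1$. Two points that differ only in a coordinate $j>J$ are at distance at most $2^{-J}$ at all times. So again every line is nonexpansive: a fixed $\varepsilon$ sees only finitely many coordinates.

Hochman proved that for every line $L$ there are a subshift $X_L$ and an automorphism $\phi_L$ such that $L$ is the unique nonexpansive line of the $\mathbb Z^2$-action generated by the shift and $\phi_L$. These examples are not transitive.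

The guess is nevertheless right. We will prove the following.

**Theorem 2.1.** Let $\mathcal C$ be a nonempty closed set of one-dimensional subspaces of $\mathbb R^2$. There is an infinite minimal $\mathbb Z^2$-subshift $X$ over a finite alphabet with $N(X)=\mathcal C$. Every ergodic invariant measure on $X$ (there is at least one) has full support. Moreover the $X$ constructed here has free action, is uniquely ergodic with discrete spectrum, and has zero topological entropy.

Since minimality implies transitivity, the answer to (a) is yes and the answer to (b) is yes; the last sentence of the theorem is not needed for this. Together with Boyle–Lind we get a classification: the sets $N(T)$ for minimal (equivalently, for transitive) actions on infinite compact metric spaces supporting a global ergodic measure are exactly the nonempty closed sets of lines.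

Throughout, $|\cdot|$ is the sup norm on $\mathbb R^2$, $\|\cdot\|$ the Euclidean norm, and $B(R)=\{|v|\le R\}$. A vector of $\mathbb Z^2$ is *primitive* if its coordinates are coprime. A *ray* is a set $\{tv:t>0\}$ with $v\ne0$. The cone generated by some vectors is the set of their nonnegative combinations.

## 3. A reversible gate that makes differences travel inside a cone

We want a subshift over a fixed finite alphabet in which a difference between two points cannot stop: it has to run forever, in both directions, along steps from a narrow cone. A reversible local rule does this.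

**Definition (the gate).** Define $f:\{0,1\}^4\to\{0,1\}^4$ as follows. If $x_3=x_4=1$, exchange $x_1,x_2$. If $x_1=x_2=1$, exchange $x_3,x_4$. Otherwise $f(x)=x$.

If both conditions hold, $x=(1,1,1,1)$ is fixed. Each exchange preserves the condition that triggers it, so $f$ is an involution, hence a bijection. For example $f(1,0,1,1)=(0,1,1,1)$. Moreover

$$f(x)=x\quad\text{if }x\text{ has at most two 1's,}\tag{3.1}$$

because then an exchange triggered by $x_3=x_4=1$ exchanges two zeros, and similarly for the other one. Read $x_3,x_4$ as control bits: when both are $1$, the bits on wires $1$ and $2$ are swapped. The roles can be reversed.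

**Definition (good quadruple).** A quadruple $g=(g_1,\dots,g_4)$ of vectors in $\mathbb Z^2$ is *good* if the $g_i$ are primitive, pairwise linearly independent, contained in an open half-plane, and
$$A(g):=\operatorname{int}\operatorname{cone}(g_1,g_2)\cap\operatorname{int}\operatorname{cone}(g_3,g_4)\ne\emptyset .$$
Let $J(g)\supset A(g)$ be the closed convex cone generated by $g_1,\dots,g_4$.

For instance $g=((1,0),(0,1),(2,1),(1,2))$ is good. Here $J(g)$ is the closed first quadrant and $A(g)$ is the open cone between $(2,1)$ and $(1,2)$.

**Definition (vertex model).** An *edge* is a pair $(u,i)$, $u\in\mathbb Z^2$, $1\le i\le4$, going from its tail $u$ to its head $u+g_i$. Let $\Omega(g)$ be the set of $y:\mathbb Z^2\times\{1,2,3,4\}\to\{0,1\}$ with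
$$(y(u,i))_i=f\big((y(u-g_i,i))_i\big)\qquad\text{for all }u\in\mathbb Z^2 .\tag{3.2}$$

At each vertex the four outgoing bits are $f$ of the four incoming bits. $\Omega(g)$ is compact, invariant under $(S^vy)(u,i)=y(u+v,i)$, and contains the zero configuration. Since $f$ is a well-defined map and a bijection, two incoming vectors at a vertex differ if and only if the two outgoing vectors differ. Hence:

$$\begin{aligned}&\text{if }y,y'\in\Omega(g)\text{ differ at an edge, they differ at some edge starting at its head}\\&\text{and at some edge ending at its tail.}\end{aligned}\tag{3.3}$$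

To see what this buys, let $L=\ker\ell$ be a line with $L\cap J(g)=\{0\}$. The functional $\ell$ has no zero on the connected set $J(g)\setminus\{0\}$, so the numbers $\ell(g_i)$ are nonzero and of equal sign. If $y\neq y'$ in $\Omega(g)$, then (3.3) gives a bi-infinite path of differing edges. Along it $\ell$ runs monotonically through $\mathbb R$ with steps at most $\max_i|\ell(g_i)|$, so the path has a tail in $\{|\ell|\le\max_i|\ell(g_i)|\}$. Therefore $L$ is expansive: the nonexpansive lines of $\Omega(g)$ lie in $J(g)\cup -J(g)$.

But $\Omega(g)$ itself is not what we want. It contains the fixed point $0$, so it is not minimal. Also every line $\mathbb Rg_i$ is nonexpansive for it. By (3.1), the configuration with value $1$ exactly on the edges $(kg_i,i)$, $k\in\mathbb Z$, is in $\Omega(g)$; it differs from $0$ only along $\mathbb Rg_i$, and it can be shifted away from any strip around $\mathbb Rg_i$. So one fixed cone gives only a crude bound. We want to see, inside $\Omega(g)$, another vertex model $\Omega(g')$ on a coarser lattice with a narrower cone, then a third inside that, and so on, with cones shrinking to $\mathcal C$. The edges of the coarse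 model will be long paths of fine edges. To narrow the cone, such a path must have displacement proportional to $ag_1+bg_2$ with $a,b\ge1$, so bits must turn. With the identity as gate, bits never turn, and every coarse edge would be parallel to some $g_i$. With a gate that always exchanges wires $1,2$, each such bit alternates steps $g_1,g_2$, and only the direction $g_1+g_2$ occurs. The gate $f$ turns bits exactly where two control bits meet them, and by (3.1) two wires that merely cross do not interact. This is what makes $f$ able to simulate itself.

## 4. A tree of cones shrinking to $\mathcal C$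

**Lemma 4.1.** Let $g$ be good, $R\subset A(g)$ a ray, $\theta>0$. There is a good $g'$ with $g_1',g_2'\in\{ag_1+bg_2:a,b\in\mathbb Z_{\ge1}\}$, $g_3',g_4'\in\{ag_3+bg_4:a,b\in\mathbb Z_{\ge1}\}$, $R\subset A(g')$, and $J(g')$ of angular width $\le\theta$.

*Proof.* First we need enough primitive vectors of the form $ag_1+bg_2$. Let $d=|\det(g_1,g_2)|$, and for $k,l,n\ge1$ put $a=1+dkln$, $b=dl^2n$, $v=ag_1+bg_2$. Suppose a prime $p$ divides $v$.

* If $p\mid d$, then $a\equiv1$ and $b\equiv0$ mod $p$, so $v\equiv g_1$ and $p\mid g_1$. This is impossible, as $g_1$ is primitive.
* If $p\nmid d$, then $g_1,g_2$ are independent mod $p$, so $p\mid a$ and $p\mid b=dl^2n$. Hence $p\mid l$ or $p\mid n$, so $p\mid dkln=a-1$, which contradicts $p\mid a$.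

So $v$ is primitive. As $n\to\infty$, $b/a\to l/k$, an arbitrary positive rational. Hence the directions of such $v$ are dense in $\operatorname{cone}(g_1,g_2)$; the same holds for $g_3,g_4$.

Now choose $g_1',g_2'$ among such vectors for $(g_1,g_2)$ and $g_3',g_4'$ among those for $(g_3,g_4)$, with $g_1',g_3'$ on one side of $R$ and $g_2',g_4'$ on the other, in four different directions, all in the open cone $A(g)$ and within angle $\min(\theta/2,\pi/8)$ of $R$. They lie in an open half-plane, are pairwise independent, and $R$ is interior to both $\operatorname{cone}(g_1',g_2')$ and $\operatorname{cone}(g_3',g_4')$. $\square$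

**The tree.** We build finite disjoint sets $I_0,I_1,\dots$; every $\beta\in I_{m+1}$ is a child of a unique $\alpha\in I_m$. Each $\alpha\in I_m$ carries a good quadruple $g^\alpha$ and a nonempty compact $\mathcal C_\alpha\subset\mathcal C$ such that:

* every $L\in\mathcal C_\alpha$ has a ray in $A(g^\alpha)$, and for $m\ge1$ the angular width of $J(g^\alpha)$ is $\le2^{-m}$;
* $\mathcal C=\bigcup_{\alpha\in I_0}\mathcal C_\alpha$ and $\mathcal C_\alpha=\bigcup_{\beta\text{ child of }\alpha}\mathcal C_\beta$;
* if $\beta$ is a child of $\alpha$, then
$$g_1^\beta,g_2^\beta\in\{ag_1^\alpha+bg_2^\alpha:a,b\ge1\},\qquad g_3^\beta,g_4^\beta\in\{ag_3^\alpha+bg_4^\alpha:a,b\ge1\}.\tag{4.1}$$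

*Construction.* Given $\alpha\in I_m$, for each $L\in\mathcal C_\alpha$ apply Lemma 4.1 to $g^\alpha$, the ray of $L$ in $A(g^\alpha)$, and $\theta=2^{-(m+1)}$. This gives a quadruple $g^L$ with a ray of $L$ in the open cone $A(g^L)$. Choose an open set $U_L\ni L$ of lines whose closure consists of lines having a ray in $A(g^L)$. By compactness finitely many sets $U_{L_1},\dots,U_{L_s}$ cover $\mathcal C_\alpha$. The children of $\alpha$ are $\beta=1,\dots,s$ (tagged by $\alpha$), with $g^\beta=g^{L_\beta}$ and $\mathcal C_\beta=\mathcal C_\alpha\cap\overline{U_{L_\beta}}\ni L_\beta$. For $I_0$ do the same with $\mathcal C$ in place of $\mathcal C_\alpha$, choosing for $L\in\mathcal C$ four primitive vectors in different directions within $\pi/8$ of a ray of $L$, with $g_1,g_3$ on one side and $g_2,g_4$ on the other. Such vectors exist since rational directions are dense. $\square$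

## 5. Routing the coarse vertex models inside the fine ones

Here is the wiring in its smallest instance. Take $g_1=(1,0)$, $g_2=(0,1)$, $N=5$, and suppose a coarse edge from $0$ should have displacement $5(g_1+g_2)$. On the torus $(\mathbb Z/5)^2$ use the line $\{v_2=0\}$ of direction $1$ and the line $\{v_1=2\}$ of direction $2$, and declare $p=(2,0)$, where they meet, a swap point: whatever arrives there in direction $1$ leaves in direction $2$ and vice versa. Starting at $0$ in direction $1$ and lifting to $\mathbb Z^2$, the bit goes
$$(0,0),(1,0),(2,0),\ \text{turns},\ (2,1),\dots,(2,5),\ \text{turns},\ (3,5),(4,5),(5,5).$$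
It has used all ten edges of the two torus lines once, and its displacement is $5g_1+5g_2$. In general, $a$ lines of direction $1$ and $b$ lines of direction $2$, connected by swap points like the vertices of a tree, give displacement $N(ag_1+bg_2)$. The swap at $p$ is executed by two control lines of directions $3,4$ through $p$ carrying $1$'s. At all other points at most two lines should meet, so that (3.1) makes the crossing inert.

The lemma below does this for all children at once. Parts (a) and (b) are the simulation. The rest prepares for minimality: (c) forces each wire type to take both values in every point, (d) provides a window in which a single wire is seen in isolation, and (e) says that the wires are sparse.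

**Lemma 5.1.** Let $I$ be finite, with good $g^\alpha$ ($\alpha\in I$), each $\alpha$ having finitely many (at least one) children $\beta$ with good $g^\beta$ satisfying (4.1). Let $I'$ be the set of all children and $W\ge1$ an integer. For every sufficiently large prime $N$ there are $b_\beta\in\mathbb Z^2\cap[0,N)^2$ ($\beta\in I'$) and a continuous map $\Phi:\prod_{\beta\in I'}\Omega(g^\beta)\to\prod_{\alpha\in I}\Omega(g^\alpha)$ such that:

(a) For each child $\beta$ of $\alpha$ and each $i$ there is a directed path $\pi_{\beta,i}$ of $\alpha$-edges $(w_0,j_0),\dots,(w_{n-1},j_{n-1})$, $w_{k+1}=w_k+g^\alpha_{j_k}$, with $w_0=b_\beta$, $j_0=i$, $w_n=b_\beta+Ng_i^\beta$. All edges of all paths $\pi_{\beta,i}+Nz$ ($\beta$ a child of $\alpha$, $1\le i\le4$, $z\in\mathbb Z^2$) are distinct.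

(b) $\Phi(y)^\alpha(e)=y^\beta(z,i)$ for $e\in\pi_{\beta,i}+Nz$. On all other $\alpha$-edges $e$, $\Phi(y)^\alpha(e)$ is independent of $y$ and $N\mathbb Z^2$-periodic in $e$. Hence $\Phi(S^zy)=S^{Nz}\Phi(y)$.

(c) For each $\alpha$ there are edges $(w,1),(w',1)$ with $\Phi(y)^\alpha(w,1)=0$ and $\Phi(y)^\alpha(w',1)=1$ for all $y$.

(d) For each child $\beta$ of $\alpha$ there is $u_\beta\in\mathbb Z^2$ such that for all $\alpha'\in I$, $1\le i\le4$, $h\in\mathbb Z^2$ with $|h|\le W$: if $\alpha'=\alpha$, $i=1$, $h\in\mathbb Zg_1^\alpha$, then $(u_\beta+h,1)$ lies on $\pi_{\beta,1}$; in all other cases $\Phi(y)^{\alpha'}(u_\beta+h,i)=0$ for all $y$.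

(e) For each $\alpha$ and $j$, at most $N^2/2$ of the $N^2$ classes mod $N$ of $\alpha$-edges $(\cdot,j)$ lie on paths.

*Proof.* The number $q$ of torus lines used below will not depend on $N$. We take a prime $N$ larger than every nonzero $|\det(g_i^\alpha,g_j^{\alpha'})|$ ($\alpha,\alpha'\in I$), larger than $2W|g_1^\alpha|$ for all $\alpha\in I$, and larger than $4q^2+4(2W+1)^2q$.

**Step A: lines on the torus.** This step fixes the geometry. Let $F=\mathbb Z^2/N\mathbb Z^2=\mathbb F_N^2$. Primitive vectors are nonzero mod $N$, and by the choice of $N$ the vectors $g_1^\alpha,\dots,g_4^\alpha$ are pairwise independent mod $N$. So two lines in $F$ (cosets of $\mathbb F_Ng_i^\alpha$, $\mathbb F_Ng_j^\alpha$) of different $\alpha$-directions meet in exactly one point. Vectors $g_i^\alpha,g_j^{\alpha'}$ that are parallel mod $N$ are parallel in $\mathbb Q^2$. A line of direction $i$ has $N$ points and carries the $N$ edge classes $(u,i)$ with $u$ on it; each class $(u,i)$ is carried by exactly one line of direction $i$.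

**Step B: placing live and control lines.** We now choose the wiring. For each $\alpha$ we choose a finite set $\mathcal L^\alpha$ of lines in the directions $g_1^\alpha,\dots,g_4^\alpha$. Each line is *control* or *live*, and each live line belongs to exactly one *family* $(\beta,i)$, $\beta$ a child of $\alpha$. Families $(\beta,1),(\beta,2)$ contain only lines of directions $1,2$; families $(\beta,3),(\beta,4)$ only lines of directions $3,4$. Write $1^*=2$, $2^*=1$, $3^*=4$, $4^*=3$. At each stage let $X_2^\alpha$ be the set of points lying on at least two lines of the current $\mathcal L^\alpha$. Lines are added by two kinds of moves.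

* *Base move.* For a child $\beta$ of $\alpha$, choose $b_\beta\in F$ and add the four lines through $b_\beta$. All are live; the one of direction $i$ is the *main line* of family $(\beta,i)$.
* *Attaching move.* Given a live line $\lambda$ of direction $i$ in some family, choose $p\in\lambda$ and add the three lines through $p$ of the other directions. The one of direction $i^*$ is live, in the same family; the other two are control lines. Call $p$ a *swap point* with pair $\{i,i^*\}$.

In every move we require:

* (R1) no new line contains a point of the old $X_2^\alpha$;
* (R2) in an attaching move, $p\notin X_2^\alpha$ (old);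
* (R3) no new line is a translate by some $h\in\mathbb Z^2$, $|h|\le W$ (including $h=0$), of a line of any $\mathcal L^{\alpha'}$, $\alpha'\in I$, added in an earlier move.

We make one base move for every $\beta\in I'$. Then we make attaching moves until the family $(\beta,i)$, $i\in\{1,2\}$, has exactly $a$ lines of direction $1$ and $b$ lines of direction $2$, where $g_i^\beta=ag_1^\alpha+bg_2^\alpha$; similarly for $i\in\{3,4\}$ with directions $3,4$. This is possible since $a,b\ge1$: attach to the main line all required lines of the other direction, then attach to one of those the missing lines of the main direction. The total number $q$ of lines over all $\alpha$ depends only on the coefficients $a,b$, not on $N$.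

**Step C: there is room.** We check that the requirements can be met. By (R3) with $h=0$, and since new lines of one move are not parallel, the lines of $\mathcal L^\alpha$ are distinct, so $|X_2^\alpha|\le q^2$.

In a base move, $b_\beta$ is bad only if it lies on a line of one of the four directions through a point of $X_2^\alpha$, or on a translate by $|h|\le W$ of an earlier line. These are at most $4q^2+4(2W+1)^2q<N$ lines, covering fewer than $N^2$ points.

In an attaching move, $p\in\lambda$ is bad only if it lies in $X_2^\alpha$, or on a line of one of the three directions $\ne i$ through a point of $X_2^\alpha$, or on a translate by $|h|\le W$ of an earlier line parallel to one of the three new directions. Lines of the last two kinds are not parallel to $\lambda$, so each excludes one point of $\lambda$. At most $4q^2+3(2W+1)^2q<N$ of the $N$ points of $\lambda$ are bad.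

**Step D: general position.** We collect what the requirements give.

* (G1) $b_\beta$ lies on exactly four lines of $\mathcal L^\alpha$, the main lines of $(\beta,1),\dots,(\beta,4)$, and it is not a swap point of component $\alpha$.
* (G2) A swap point with pair $\{i,i^*\}$ lies on exactly four lines of $\mathcal L^\alpha$: two live lines of directions $i,i^*$ in the same family and two control lines of the other directions.
* (G3) Every other point of $F$ lies on at most two lines of $\mathcal L^\alpha$.
* (G4) No line of the disjoint union $\bigsqcup_\alpha\mathcal L^\alpha$ is a translate by $|h|\le W$ of another one.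

For (G1): an old line of $\mathcal L^\alpha$ through $b_\beta$ would coincide with the new line of the same direction, against (R3) with $h=0$. So right after its move $b_\beta$ lies on exactly the four new lines; it then belongs to $X_2^\alpha$, so later lines avoid it by (R1). It was not a swap point before (no old line passes through it) and does not become one later by (R2). For (G2): by (R2), $p$ lies on no old line but $\lambda$, and after its move later lines avoid it. For (G3): suppose a point $w$, neither base nor swap point, lies on three lines, and consider the last move adding a line through $w$. New lines of one move meet each other only at $b_\beta$ (resp. $p$), so just one new line contains $w$; the other two are old, so $w$ is in the old $X_2^\alpha$, against (R1). For (G4): lines of the same move are not parallel; for different moves use (R3), which is symmetric under $h\mapsto-h$.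

**Step E: each family is one closed circuit.** This step produces the paths. Fix $\alpha$ and let $\nu$ be the map on edge classes $F\times\{1,\dots,4\}$ with
$$\nu(u,i)=\begin{cases}(w,i^*)&\text{if }w=u+g_i^\alpha\text{ is a swap point whose pair contains }i,\\(w,i)&\text{otherwise.}\end{cases}$$
It is a permutation: $(w,k)$ has the unique preimage $(w-g^\alpha_{k^*},k^*)$ if $w$ is a swap point whose pair contains $k$, and $(w-g^\alpha_k,k)$ otherwise. Let $E_{\beta,i}$ be the set of edge classes carried by the lines of family $(\beta,i)$. By (G2), $\nu$ preserves $E_{\beta,i}$, because the two live lines through a swap point are in the same family.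

*Claim: $\nu|_{E_{\beta,i}}$ is a single cycle.* Follow the construction of the family, using at each stage only the swap points created so far for this family. With the main line alone, the edges form one cycle of length $N$. Suppose the edges of the current lines form a single cycle of the current permutation, and a line $\mu$ of direction $j^*$ is attached at $p\in\lambda$, $\lambda$ of direction $j$. Before $p$ is declared a swap point, the permutation on the old edges together with the edges of $\mu$ has exactly two cycles: the old one, containing $(p,j)$, and that of $\mu$, containing $(p,j^*)$. Here we use that $\mu$ contains no older swap point; those lie in the old $X_2^\alpha$. Declaring $p$ a swap point composes the permutation with the transposition of $(p,j)$ and $(p,j^*)$. These lie in different cycles, so the two cycles merge into one. Finally, by (G2), swap points of other families lie on no line of this family, so they do not affect $\nu|_{E_{\beta,i}}$. This proves the claim.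

By (G1), $(b_\beta,i)$ is the only edge class of $E_{\beta,i}$ with tail $b_\beta$. Lift $b_\beta$ to $[0,N)^2$, start at $(b_\beta,i)$, and follow $\nu$ once around the cycle, lifting edges to $\mathbb Z^2$. This is the path $\pi_{\beta,i}$. Each line of direction $j$ in the family contributes its $N$ edges, so the displacement is $N(ag_1^\alpha+bg_2^\alpha)=Ng_i^\beta$ (for $i\in\{3,4\}$ with $g_3^\alpha,g_4^\alpha$). Since $b_\beta$ is not a swap point, the last edge has direction $i$. Each class in $E_{\beta,i}$ occurs exactly once in $\pi_{\beta,i}$, so each edge of $\mathbb Z^2$ over $E_{\beta,i}$ lies on $\pi_{\beta,i}+Nz$ for a unique $z$. The sets $E_{\beta,i}$ are pairwise disjoint, since distinct lines carry distinct classes. This proves (a).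

**Step F: the map $\Phi$ respects the gate.** An edge on $\pi_{\beta,i}+Nz$ gets the value $y^\beta(z,i)$; edges over control lines get $1$; all others get $0$. Then (b) and continuity are clear; for instance, if $e\in\pi_{\beta,i}+Nz'$, both $\Phi(S^zy)^\alpha(e)$ and $(S^{Nz}\Phi(y))^\alpha(e)=\Phi(y)^\alpha(e+Nz)$ equal $y^\beta(z+z',i)$. We must verify (3.2) at each $u\in\mathbb Z^2$ in component $\alpha$. Note that an edge over $E_{\beta,i}$ and its lifted $\nu$-successor lie on the same $\pi_{\beta,i}+Nz$, and so have the same value, unless the successor lies over $(b_\beta,i)$.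

* $u=b_\beta+Nz$. The incoming edge of direction $i$ is the last edge of $\pi_{\beta,i}+N(z-g_i^\beta)$, and the outgoing edge of direction $i$ is the first edge of $\pi_{\beta,i}+Nz$. So the incoming values are $y^\beta(z-g_i^\beta,i)$ and the outgoing ones $y^\beta(z,i)$. The rule at $u$ is the rule of $y^\beta\in\Omega(g^\beta)$ at $z$.
* $u$ over a swap point with pair $\{i,i^*\}$. The incoming values at $i,i^*$ are some $c,c'$, and the other two are $1$, being on control lines. The outgoing values are $c$ at $i^*$, $c'$ at $i$, and $1,1$ on the control lines. This is $f$ of the incoming vector.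
* Any other $u$. By (G3) at most two lines pass through $u$ mod $N$. Values continue straight, and at most two are nonzero. So outgoing $=$ incoming $=f(\text{incoming})$ by (3.1).

**Step G: parts (c), (d), (e).** For (c), let $\beta$ be a child of $\alpha$. Family $(\beta,3)$ has at least one line of each of the directions $3,4$, so it has a swap point with pair $\{3,4\}$, and through it there is a control line of direction $1$, with value $1$. There are $N>q$ lines of direction $1$ in $F$, so some are not in $\mathcal L^\alpha$; they have value $0$.

For (d), let $\lambda$ be the main line of $(\beta,1)$ and $g_1=g_1^\alpha$. Let $|h|\le W$ and let $\mu\ne\lambda$ be an element of $\bigsqcup_{\alpha'}\mathcal L^{\alpha'}$. If $\mu\nparallel\lambda$, exactly one $u\in\lambda$ has $u+h\in\mu$. If $\mu\parallel\lambda$, then $u+h\in\mu$ would give $\mu=\lambda+h$, excluded by (G4). Since $N>(2W+1)^2q$, some $u\in\lambda$ is such that no $u+h$, $|h|\le W$, lies on a line other than $\lambda$. If $u+h\in\lambda$, then $N\mid\det(g_1,h)$, and $|\det(g_1,h)|\le2|g_1|W<N$, so $\det(g_1,h)=0$ and $h\in\mathbb Zg_1$ because $g_1$ is primitive.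

Lift $u$ to $u_\beta\in\mathbb Z^2$ with $(u_\beta,1)$ on $\pi_{\beta,1}$. The points $u_\beta+kg_1$ with $|kg_1|\le W$ lie mod $N$ only on the line $\lambda$, so they are neither swap points nor base points of component $\alpha$. Hence the edges $(u_\beta+kg_1,1)$, $|kg_1|\le W$, are consecutive edges of $\pi_{\beta,1}$. If another edge $(u_\beta+h,i)$, $|h|\le W$, of a component $\alpha'$ were over a line of $\mathcal L^{\alpha'}$, that line would contain $u+h$ and so be $\lambda$ itself, giving $\alpha'=\alpha$, $i=1$, $h\in\mathbb Zg_1$. So all other edges in the window lie over no line and have value $0$.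

For (e), at most $qN$ classes lie on lines, and $qN\le N^2/2$ as $N\ge2q$. $\square$

## 6. The infinite tower and its minimal subshift

**Step 1: iterate the simulation.** Put $M_0=1$ and $\Omega_m=\prod_{\alpha\in I_m}\Omega(g^\alpha)$, with $S$ acting on all components simultaneously. For $m=1,2,\dots$ apply Lemma 5.1 with $I=I_{m-1}$, $I'=I_m$, a constant $W_m$ chosen below from data of level $m-1$, and a suitable prime $N_m$. Put $M_m=M_{m-1}N_m$. We get $\Phi_m:\Omega_m\to\Omega_{m-1}$ and
$$\Psi_m=\Phi_1\circ\dots\circ\Phi_m:\Omega_m\to\Omega_0\quad(\Psi_0=\mathrm{id}),\qquad\Psi_mS^z=S^{M_mz}\Psi_m .$$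
$\Omega_0$ is a subshift over the alphabet $(\{0,1\}^4)^{I_0}$: the symbol at $v$ consists of the values of all level-$0$ edges with tail $v$.

**Step 2: where a level-$m$ edge sits in the plane.** Define $o_\alpha=0$ for $\alpha\in I_0$, $o_\beta=o_\alpha+M_{m-1}b_\beta$ for $\beta\in I_m$ a child of $\alpha$, and $P_m(\alpha,z)=o_\alpha+M_mz$. Then
$$P_m(\beta,z)=P_{m-1}(\alpha,b_\beta+N_mz).\tag{6.1}$$
For a level-$0$ edge let $\mathrm{Path}_0(\alpha,z,i)$ be the edge itself. For $\beta\in I_m$ a child of $\alpha$, let $\mathrm{Path}_m(\beta,z,i)$ be the concatenation of the paths $\mathrm{Path}_{m-1}(\alpha,w,j)$ over the successive edges $(w,j)$ of $\pi_{\beta,i}+N_mz$. By induction, (6.1) and Lemma 5.1(a):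

* $\mathrm{Path}_m(\alpha,z,i)$ is a directed path of level-$0$ edges from $P_m(\alpha,z)$ to $P_m(\alpha,z)+M_mg_i^\alpha$, without repeated edges;
* for $k\le m$ it is a concatenation of level-$k$ paths of edges of the level-$k$ ancestor of $\alpha$;
* different level-$m$ edges have disjoint paths;
* $\mathrm{Path}_m(\alpha,z+z',i)=\mathrm{Path}_m(\alpha,z,i)+M_mz'$.

**Lemma 6.1.** In $\Psi_m(y)$, all level-$0$ edges of $\mathrm{Path}_m(\alpha,z,i)$ have value $y^\alpha(z,i)$. The values of level-$0$ edges on no level-$m$ path do not depend on $y$ and are $M_m\mathbb Z^2$-periodic. In particular, if $y^\alpha(z,i)\ne y'^\alpha(z,i)$, then $\Psi_m(y),\Psi_m(y')$ differ at the site $P_m(\alpha,z)$.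

*Proof.* Induction on $m$; $m=0$ is trivial. Write $\Psi_m(y)=\Psi_{m-1}(\Phi_m(y))$. The first claim follows from the claim for $m-1$ and Lemma 5.1(b). Let $e$ be a level-$0$ edge on no level-$m$ path. If $e$ lies on no level-$(m-1)$ path, use the claim for $m-1$; the period $M_{m-1}$ divides $M_m$. If $e$ lies on the path of a level-$(m-1)$ edge $e'$, then $e'$ lies on no $\pi_{\beta,i}+N_mz$. The value at $e$ is $\Phi_m(y)(e')$, which is independent of $y$ and $N_m\mathbb Z^2$-periodic in $e'$, that is, $M_m\mathbb Z^2$-periodic in $e$. The last claim holds because the first edge of $\mathrm{Path}_m(\alpha,z,i)$ has tail $P_m(\alpha,z)$. $\square$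

**Step 3: the constants.** Let $D_m$ be the maximal distance $|v-P_m(\alpha,z)|$ over tails $v$ of edges of $\mathrm{Path}_m(\alpha,z,i)$, over all $\alpha\in I_m$ and $i$. It is finite because it does not depend on $z$. For $m\ge1$ choose $\rho_m\ge m$ such that
$$\begin{aligned}&\text{for each }\alpha\in I_{m-1}\text{ and each }0\ne v\in\mathbb Z^2\text{ with }|v|\le m,\ v\nparallel g_1^\alpha,\\&\text{there is }n\ge1\text{ with }|nv|\le\rho_m\text{ and }nv\notin\mathbb Rg_1^\alpha+B(D_{m-1}).\end{aligned}\tag{6.2}$$
These are finitely many conditions, each satisfiable since the multiples of $v$ leave every strip around $\mathbb Rg_1^\alpha$. Let $W_m\ge1$ be an integer with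
$$W_m\ge\rho_m+D_{m-1}+\max_{\alpha,\alpha'\in I_{m-1}}|o_\alpha-o_{\alpha'}|.\tag{6.3}$$
Only data of level $m-1$ enter, so the induction is legitimate.

**Step 4: the subshift $X$.** We want points that are simulated at all levels, together with a record of where the coarse lattices sit. Let $G=\varprojlim\mathbb Z^2/M_m\mathbb Z^2$; the image of $\mathbb Z^2$ in $G$ is dense. Put
$$X'_\infty=\{(x,\gamma)\in\Omega_0\times G:\ x\in S^{\gamma_m}\Psi_m(\Omega_m)\ \ \forall m\}.$$
This is well defined: $\Psi_m(\Omega_m)$ is $M_m\mathbb Z^2$-invariant, as $S^{M_mz}\Psi_m(\Omega_m)=\Psi_m(S^z\Omega_m)$. It is closed, and invariant under $T^v(x,\gamma)=(S^vx,\gamma+v)$. It is nonempty: the sets $\Psi_m(\Omega_m)$ are nonempty, compact and decreasing, so there is a point with $\gamma=0$. Let $X'\subset X'_\infty$ be a minimal subset and $X\subset\Omega_0$ its projection. As a factor of $X'$, $X$ is a minimal $\mathbb Z^2$-subshift.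

Passing to a minimal subset can destroy things: a minimal subset of $\Omega_0$ alone might be the fixed point $0$. Lemma 5.1(c) will rule out such collapses in Section 8.

## 7. Lines outside $\mathcal C$ are expansive

For $\Omega(g)$ we argued with strips in Section 3. For $X$ we want to use (3.3) at a high level $m$, and for this two points $x,y\in X$ must be decoded with the same position $\gamma_m$ of the level-$m$ lattice. A strip does not obviously provide this, but a half-plane does. So we first pass from strips to half-planes.

**Lemma 7.1.** If $L'$ is nonexpansive for $X$, there are $x\ne y$ in $X$ and a linear functional $\ell'\ne0$ with $\ker\ell'=L'$ such that $x_v=y_v$ whenever $\ell'(v)>0$.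

*Proof.* Normalize so that $|\ell'(v)|$ is the Euclidean distance to $L'$. For each $n\ge1$ there are $x^n\ne y^n$ in $X$ agreeing on $\{|\ell'|\le n\}$. Replacing $\ell'$ by $-\ell'$ and passing to a subsequence, we may assume they differ at sites with $\ell'<-n$. Let $s\le-n$ be the supremum of $\ell'$ over such sites, and $u$ such a site with $\ell'(u)>s-1/n$. If $1/n<\ell'(v)\le2n$, then $s<\ell'(u+v)\le s+2n\le n$, so $x^n,y^n$ agree at $u+v$. Hence $S^ux^n,S^uy^n$ differ at $0$ and agree on $\{1/n<\ell'\le2n\}$. Along a subsequence both converge; the limits differ at $0$ and agree on $\{\ell'>0\}$. $\square$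

**Lemma 7.2.** If $x,y\in X$ agree on an open half-plane $H$, there is $\gamma\in G$ with $(x,\gamma),(y,\gamma)\in X'$.

*Proof.* Choose $(x,\gamma),(y,\gamma')\in X'$ and $v_n\in\mathbb Z^2$ with $v_n+B(n)\subset H$. Put $\delta=\gamma'-\gamma$. Along a subsequence $T^{v_n}(x,\gamma)\to(\bar x,\bar\gamma)$ and, since $S^{v_n}x$ and $S^{v_n}y$ agree on $B(n)$, $T^{v_n}(y,\gamma')\to(\bar x,\bar\gamma+\delta)$. The homeomorphism $R_\delta(x,\gamma)=(x,\gamma+\delta)$ of $\Omega_0\times G$ commutes with $T$, so $R_\delta X'$ is minimal. It meets $X'$ in $(\bar x,\bar\gamma+\delta)$, and two minimal sets that meet are equal, so $R_\delta X'=X'$. Hence $(y,\gamma)=R_{-\delta}(y,\gamma')\in X'$. $\square$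

**Proposition 7.3.** $N(X)\subset\mathcal C$.

*Proof.* Let $L'\notin\mathcal C$ and suppose $L'$ is nonexpansive. Take $x,y,\ell'$ from Lemma 7.1 and $\gamma$ from Lemma 7.2. For $m\ge1$ and $\alpha\in I_m$, the cone $J(g^\alpha)$ contains a ray of a line of $\mathcal C$ and has width $\le2^{-m}$, and $L'$ has positive angular distance to the closed set $\mathcal C$. So for some $m$, $L'\cap J(g^\alpha)=\{0\}$ for all $\alpha\in I_m$. Fix this $m$ and an integer representative of $\gamma_m$. Write $x=S^{\gamma_m}\Psi_m(\eta)$, $y=S^{\gamma_m}\Psi_m(\eta')$ with $\eta\ne\eta'\in\Omega_m$. For some $\alpha$, $\eta^\alpha,\eta'^\alpha$ differ at some edge, and by (3.3) they differ at edges $(z_n,i_n)$, $n\in\mathbb Z$, with $z_{n+1}=z_n+g^\alpha_{i_n}$. By Lemma 6.1, $x,y$ differ at all sites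
$$P_m(\alpha,z_n)-\gamma_m=o_\alpha-\gamma_m+M_mz_n .$$
The numbers $\ell'(g_i^\alpha)$ are nonzero and have equal sign, since $\ell'\ne0$ on the connected set $J(g^\alpha)\setminus\{0\}$. So $\ell'$ of these sites tends to $+\infty$ as $n\to+\infty$ or as $n\to-\infty$. This contradicts agreement on $\{\ell'>0\}$. $\square$

## 8. Lines in $\mathcal C$ are nonexpansive

Let $L\in\mathcal C$. Choose $\alpha_0\in I_0$ with $L\in\mathcal C_{\alpha_0}$ and then, inductively, a child $\alpha_{m+1}$ of $\alpha_m$ with $L\in\mathcal C_{\alpha_{m+1}}$; it exists since $\mathcal C_{\alpha_m}$ is the union of the $\mathcal C_\beta$ over its children. Write $J_k=J(g^{\alpha_k})$.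

**Step 1: windows showing one isolated wire.** We find in $X$, for each $m$, two points that agree on a large ball except along one path. Fix $m\ge1$ and put $\alpha=\alpha_{m-1}$, $g_1=g_1^\alpha$, $u=u_{\alpha_m}$ from Lemma 5.1(d) for $\Phi_m$. Take any $(x,\gamma)\in X'$. Choose integer representatives with $\gamma_{m+1}=\gamma_m+M_mr$ and $\eta''\in\Omega_{m+1}$ with $x=S^{\gamma_{m+1}}\Psi_{m+1}(\eta'')$. Then
$$x=S^{\gamma_m}\Psi_m(\eta),\qquad\eta=S^r\Phi_{m+1}(\eta'').$$
By Lemma 5.1(c) for $\Phi_{m+1}$, $\eta^{\alpha_m}(z,1)$ takes both values $0$ and $1$ as $z$ varies.

Let $\xi=\Psi_m(\eta)=\Psi_{m-1}(\zeta)$ with $\zeta=\Phi_m(\eta)$, and $p_z=P_{m-1}(\alpha,u+N_mz)$. Suppose a level-$0$ edge with tail in $p_z+B(\rho_m)$ lies on $\mathrm{Path}_{m-1}(\alpha',w,i)$. Then $|P_{m-1}(\alpha',w)-p_z|\le\rho_m+D_{m-1}$, and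
$$P_{m-1}(\alpha',w)-p_z=o_{\alpha'}-o_\alpha+M_{m-1}(w-u-N_mz),$$
so $|w-(u+N_mz)|\le W_m$ by (6.3). Apply Lemma 5.1(d) with $h=w-u-N_mz$ to $\Phi_m(S^z\eta)=S^{N_mz}\zeta$. By it and Lemma 5.1(b),
$$\zeta^{\alpha'}(w,i)=\begin{cases}\eta^{\alpha_m}(z,1)&\text{if }\alpha'=\alpha,\ i=1,\ w\in u+N_mz+\mathbb Zg_1,\\0&\text{otherwise.}\end{cases}$$
Level-$0$ edges on no level-$(m-1)$ path have fixed $M_{m-1}\mathbb Z^2$-periodic values (Lemma 6.1), and $p_z\equiv o_\alpha$ mod $M_{m-1}$. Hence the pattern of $S^{p_z}\xi$ on $B(\rho_m)$ depends only on $c=\eta^{\alpha_m}(z,1)$; call it $\omega_m^c$.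

Let $\Gamma_m$ be the bi-infinite level-$0$ path obtained by concatenating $\mathrm{Path}_{m-1}(\alpha,u+kg_1,1)$, $k\in\mathbb Z$, translated by $-P_{m-1}(\alpha,u)$, and let $Q_m\ni0$ be its set of tails. The edges in the window whose values depend on $c$ are exactly those of $\Gamma_m$ (translated to $p_z$), and they have value $c$. So $\omega_m^0,\omega_m^1$ differ on $B(\rho_m)$ exactly at $Q_m\cap B(\rho_m)$. Both patterns occur in $x=S^{\gamma_m}\xi$, so there are $x^m,y^m\in X$, shifts of $x$, with the patterns $\omega_m^0,\omega_m^1$ on $B(\rho_m)$.

**Step 2: the limit pair and its difference set.** Along a common subsequence let $x^m\to x$, $y^m\to y$ (we reuse the letter $x$), and $D=\{v:x_v\ne y_v\}$. Since $0\in Q_m$ for all $m$, $0\in D$. Since $\rho_m\ge m$, every $v\in D$ lies in $Q_m$ for all large $m$ of the subsequence.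

For $m>k$, $\Gamma_m$ is a concatenation of translated level-$k$ paths of $\alpha_k$-edges. Their initial vertices differ successively by vectors $M_kg_i^{\alpha_k}\in J_k$, and each tail is within $D_k$ of the initial vertex of its level-$k$ piece. If $0$ belongs to the piece with initial vertex $a_0$ and $v\in Q_m$ to the piece with initial vertex $a$, then $v=(a-a_0)+a_0+(v-a)$ with $a-a_0\in J_k\cup-J_k$ and $|a_0|,|v-a|\le D_k$. Hence
$$D\subset(J_k\cup-J_k)+B(2D_k)\quad\text{for every }k.\tag{8.1}$$

Let $\ell$ be linear with kernel $L$, $|\ell(v)|$ being the Euclidean distance to $L$. Let $k\ge1$, $v\in D$, and write $v=j+r$ with $j\in J_k\cup-J_k$, $r\in B(2D_k)$, so $\|r\|\le2\sqrt2D_k$. Since $J_k$ contains a ray of $L$ and has width $\le2^{-k}$, $|\ell(j)|\le\sin(2^{-k})\|j\|$. Therefore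
$$|\ell(v)|\le\sin(2^{-k})\big(\|v\|+2\sqrt2D_k\big)+2\sqrt2D_k\le\sin(2^{-k})\|v\|+4\sqrt2D_k .$$
As this holds for every $k\ge1$,
$$\ell(v)=o(\|v\|)\quad\text{as }\|v\|\to\infty,\ v\in D.\tag{8.2}$$

**Step 3: sublinear deviation suffices.** If $D$ were within bounded distance of $L$, we could shift it off any strip and be done. But (8.2) is weaker: with $L$ horizontal, the set $\{(n,\operatorname{sgn}(n)\lfloor\sqrt{|n|}\rfloor):n\in\mathbb Z\}$ satisfies it and meets every horizontal strip of width at least $1$. Instead we use that expansiveness of $L$ gives a finite local rule, and test that rule at an extreme point of $D$ for a slightly bent height function.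

Suppose $L$ is expansive: for some $t$, points of $X$ are determined by their restriction to $\{|\ell|\le t\}$. Fix $w\in\mathbb Z^2$ with $\ell(w)<-t$. There is a finite $F'\subset\{|\ell|\le t\}\cap\mathbb Z^2$ such that agreement of two points of $X$ on $F'$ implies agreement at $w$. Otherwise for each $n$ there would be two points of $X$ agreeing on $\{|\ell|\le t\}\cap B(n)$ and differing at $w$, and a limit of these pairs would agree on $\{|\ell|\le t\}$ and differ at $w$. Put $F=F'-w$. It is finite, $F\subset\{\ell>0\}$, and by shift invariance, for every $v$, agreement on $v+F$ implies agreement at $v$. Also $F\ne\emptyset$, since $x_0\ne y_0$.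

Let $\delta=\frac12\min_{h\in F}\ell(h)/\|h\|>0$ and $\varphi(v)=\ell(v)-\delta\|v\|$. By (8.2), $\varphi(v)\to-\infty$ as $\|v\|\to\infty$ in $D$, so $\varphi|_D$ attains its maximum at some $v_0\in D$. For $h\in F$,
$$\varphi(v_0+h)\ge\ell(v_0)+\ell(h)-\delta\|v_0\|-\delta\|h\|=\varphi(v_0)+\ell(h)-\delta\|h\|>\varphi(v_0),$$
so $v_0+h\notin D$. Thus $x,y$ agree on $v_0+F$, hence at $v_0$, a contradiction. So $L\in N(X)$. Together with Proposition 7.3, $N(X)=\mathcal C$.

## 9. Infiniteness, ergodic measures, freeness: the answers to (a) and (b)

**Step 1: $X$ is infinite.** If $X$ were finite, some $q\mathbb Z^2$, $q\ge1$, would fix all its points. By (8.1) with $k=1$, where $J_1$ has angular width at most $\frac12$, $D$ misses arbitrarily large balls. So $x,y$ would agree on a translate of $[0,q)^2$, giving $x=y$. This contradicts $0\in D$.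

**Step 2: ergodic measures.** By Krylov–Bogoliubov for the amenable group $\mathbb Z^2$ there is an invariant Borel probability measure on $X$. The invariant measures form a nonempty compact convex set, and its extreme points are ergodic. The support of any ergodic measure is nonempty, closed and invariant, hence equals $X$ by minimality.

Now $X$ is infinite and minimal, hence transitive, $N(X)=\mathcal C$, and every ergodic measure is global. So the answer to (a) is yes and the answer to (b) is yes. $\blacksquare$

**Step 3: freeness.** Suppose $S^v$ fixes a point of $X$ for some $v\ne0$. The set of its fixed points is closed and invariant, so $S^v=\mathrm{id}$ on $X$ by minimality. Fix $L\in\mathcal C$ and the objects of Section 8. A ray of $L$ lies in $A(g^{\alpha_m})\subset\operatorname{int}\operatorname{cone}(g_1^{\alpha_m},g_2^{\alpha_m})$, which contains neither $g_1^{\alpha_m}$ nor $-g_1^{\alpha_m}$, so $g_1^{\alpha_m}\notin L$. The directions of $g_1^{\alpha_m}$ converge to $L$. Hence $v\nparallel g_1^{\alpha_{m-1}}$ for all large $m$: if $v\in L$ because $g_1^{\alpha_{m-1}}\notin L$, and if $v\notin L$ because of the convergence. Take such an $m\ge|v|$,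 and $n$ from (6.2) for $\alpha_{m-1}$ and $v$. Since $x^m_{nv}=x^m_0\ne y^m_0=y^m_{nv}$ and $|nv|\le\rho_m$, we get $nv\in Q_m$. But the level-$(m-1)$ pieces of $\Gamma_m$ have initial vertices $M_{m-1}kg_1^{\alpha_{m-1}}$, so $Q_m\subset\mathbb Rg_1^{\alpha_{m-1}}+B(D_{m-1})$, which contradicts the choice of $n$. So the action is free.

## 10. Sparse wires: unique ergodicity, discrete spectrum, zero entropy

**Step 1: the wires have density tending to $0$.** Let $K_m$ be the number of classes mod $M_m\mathbb Z^2$ of level-$0$ edges on level-$m$ paths, and $\delta_m=K_m/M_m^2$. Two edges of $\mathrm{Path}_m(\alpha,0,j)$ in the same class would be equal, since $\mathrm{Path}_m(\alpha,0,j)+M_mz=\mathrm{Path}_m(\alpha,z,j)$ is disjoint from it for $z\ne0$. Hence $K_m=\sum_{\alpha\in I_m,\,j}\operatorname{length}\mathrm{Path}_m(\alpha,0,j)$. A level-$(m+1)$ path is a concatenation of level-$m$ paths, and by Lemma 5.1(e) at most half of the $N_{m+1}^2$ classes of level-$m$ edges of each type $(\alpha,j)$ are used, each once. So $K_{m+1}\le\frac12N_{m+1}^2K_m$, $\delta_{m+1}\le\delta_m/2$, and $\delta_m\to0$.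

**Step 2: unique ergodicity.** We show that pattern frequencies are uniform. Fix $R\in\mathbb N$, a pattern $\omega$ on $B(R)\cap\mathbb Z^2$, and $m$. Let $\mathcal B_m$ be the set of sites $s$ such that some level-$0$ edge with tail in $s+B(R)$ lies on a level-$m$ path. It is $M_m\mathbb Z^2$-periodic of density at most $(2R+1)^2\delta_m$. For $s\notin\mathcal B_m$, by Lemma 6.1 the pattern of $\Psi_m(\eta)$ on $s+B(R)$ depends only on $s$ mod $M_m$, not on $\eta$. Let $c_m$ be the density of the periodic set of those $s\notin\mathcal B_m$ for which this pattern is $\omega$.

Let $x\in X$, choose $\gamma$ with $(x,\gamma)\in X'$, and write $x=S^{\gamma_m}\Psi_m(\eta)$. The pattern of $x$ on $v+B(R)$ is that of $\Psi_m(\eta)$ on $v+\gamma_m+B(R)$. An $M_m\mathbb Z^2$-periodic set of density $\kappa$ has $\kappa n^2+O_m(n)$ points in any square of side $n$. So the frequency of $\omega$ in $x$ over $[0,n)^2$ differs from $c_m$ by at most $(2R+1)^2\delta_m+O_m(1/n)$, with bounds independent of $x$. Since $\delta_m\to0$, the frequencies are uniformly Cauchy and converge, uniformly in $x\in X$, to a constant independent of $x$. Integrating against any invariant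 measure shows that it gives the cylinder of $\omega$ this constant as measure. Cylinders determine the measure, so $X$ is uniquely ergodic; let $\mu$ be its invariant measure.

**Step 3: discrete spectrum.** We compare $X'$ with $G$. Let $\mu'$ be an invariant measure on $X'$; its image in $X$ is $\mu$ by unique ergodicity. Its image on $G$ is invariant under translation by the dense subgroup $\mathbb Z^2$, hence by all of $G$, so it is Haar measure. The map $X'\to G$ is onto, its image being compact, nonempty and invariant under a dense subgroup.

For fixed $v$, the set of $\gamma\in G$ for which some level-$0$ edge with tail $v+\gamma_m$ lies on a level-$m$ path is clopen of Haar measure at most $\delta_m\to0$. If $\gamma$ is not in this set and $(x,\gamma)\in X'$, then $x_v$ is determined by $\gamma$, by Lemma 6.1. So there is a Borel set $G_0\subset G$ of full measure such that for $\gamma\in G_0$ every $x_v$ is determined by $\gamma$; that is, $X'\to G$ is injective over $G_0$. An injective Borel map between standard Borel spaces is an isomorphism onto its image, so $(X',\mu')\cong(G,\mathrm{Haar})$. The space $L^2(G)$ is spanned by the characters of $G$,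 which are eigenfunctions of the $\mathbb Z^2$-action. The factor space $L^2(X,\mu)$ is a closed invariant subspace of $L^2(X',\mu')\cong L^2(G)$. The orthogonal projection onto it commutes with the action, so it maps eigenfunctions to eigenfunctions or $0$, and their images span a dense subspace. So $(X,\mu)$ has discrete spectrum.

**Step 4: zero topological entropy.** We count patterns. Let $(x,\gamma)\in X'$. By Lemma 6.1 the pattern of $x$ on $[0,n)^2$ is determined by $\gamma_m\in\mathbb Z^2/M_m\mathbb Z^2$ and the values of those level-$0$ edges on level-$m$ paths whose tails lie in $\gamma_m+[0,n)^2$. There are at most $K_m\lceil n/M_m\rceil^2$ such edges. So the number of patterns of $X$ on $[0,n)^2$ is at most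
$$M_m^2\cdot2^{K_m\lceil n/M_m\rceil^2}.$$
Taking logarithms, dividing by $n^2$ and letting $n\to\infty$, the topological entropy of $X$ is at most $\delta_m\log2$ for every $m$, hence $0$. This completes the proof of Theorem 2.1. $\blacksquare$
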